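\title{Graphs with the minimum number of triangular edges}

\begin{abstract}
An edge of a graph is triangular if it lies in a triangle. For every $n\ge 3$ and every $e$ with $n^2/4<e\le\binom n2$ we determine the minimum number of triangular edges in a graph with $n$ vertices and $e$ edges, and we describe all graphs that attain it. In each of them the vertex set splits into parts $A$, $B$, $C$ such that $B\cup C$ induces a complete bipartite graph with sides $B$ and $C$, the vertices of $C$ have neighbors only in $B$, and at most $|A|-2$ of the pairs inside $A$ or between $A$ and $B$ are non-adjacent. This proves a conjecture posed in a paper of F\"uredi and Maleki. The proof reads the sizes of $B$ and $C$ off the maximum degree and the matching number of the graph of non-triangular edges, and it uses only Mantel's theorem and the Tutte--Berge formula.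
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple, and $e(G)$ is the number of edges of $G$. Mantel's theorem states that a triangle-free graph on $N$ vertices has at most $\lfloor N^2/4\rfloor$ edges, with equality only for the complete bipartite graph $K_{\lfloor N/2\rfloor,\lceil N/2\rceil}$. Above this threshold a triangle is forced, and one can ask how much of the graph the triangles must cover. Call an edge \emph{triangular} if it lies in a triangle and \emph{non-triangular} otherwise. Let $\mathrm{Tr}(G)$ be the number of triangular edges of $G$, and put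
\[
\mathrm{Tr}(n,e)=\min\{\mathrm{Tr}(G):\ |V(G)|=n,\ e(G)=e\}.
\]
An $n$-vertex graph $G$ with $e$ edges is \emph{extremal} if $\mathrm{Tr}(G)=\mathrm{Tr}(n,e)$, that is, if it has as many non-triangular edges as possible.

The two ends of the range are easy. For $e\le n^2/4$ a subgraph of $K_{\lfloor n/2\rfloor,\lceil n/2\rceil}$ shows that $\mathrm{Tr}(n,e)=0$. At the other end, if $uv$ is non-triangular, then each of the other $n-2$ vertices is non-adjacent to $u$ or to $v$; hence $\mathrm{Tr}(n,e)=e$ for $e>\binom n2-(n-2)$.

To guess what happens in between, start from a complete bipartite graph with sides $B$ and $D$ and add edges inside $D$. The first new edge at a vertex $x\in D$ makes all edges from $x$ to $B$ triangular; after that, $x$ has nothing more to lose. So the new edges should be packed into a clique on a set $A\subseteq D$ that is as small as possible, while the vertices of $C=D\setminus A$ stay untouched. For integers $a,b,c\ge0$ let $K(a,b,c)$ be the resulting graph: its vertex set is a disjoint union $A\cup B\cup C$ with $|A|=a$, $|B|=b$, $|C|=c$, and its edges are all pairs inside $A$, all pairs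 between $A$ and $B$, and all pairs between $B$ and $C$. With $n=a+b+c$ it has $\binom a2+b(n-b)$ edges. The $bc$ edges between $B$ and $C$ are non-triangular, since a vertex of $C$ has neighbors only in the independent set $B$, and they stay so when other edges are deleted. If $K(a,b,c)$ has more than $e$ edges, one deletes the surplus inside $A$ or between $A$ and $B$. A surplus of $a-1$ or more would be wasteful: $K(a-1,b,c+1)$ has only $a-1$ edges fewer than $K(a,b,c)$, and it has $b$ more edges between $B$ and $C$. This suggests the following family.

\begin{definition}\label{def:family}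
Let $a\ge2$ and $b,c\ge0$ be integers. A graph $G$ belongs to $\mathcal G(a,b,c)$ if its vertex set has a partition $A\cup B\cup C$ with $|A|=a$, $|B|=b$, $|C|=c$ such that $B$ and $C$ are independent, every vertex of $B$ is adjacent to every vertex of $C$, the vertices of $C$ have neighbors only in $B$, and more than $\binom{a-1}2+ab$ edges lie inside $A$ or between $A$ and $B$. For $n\ge3$ and $n^2/4<e\le\binom n2$, let $\mathcal G(n,e)$ be the class of all graphs with $n$ vertices and $e$ edges that belong to some $\mathcal G(a,b,c)$.
\end{definition}

Since $\binom{a-1}2+ab=\binom a2+ab-(a-1)$, the members of $\mathcal G(a,b,c)$ are the graphs obtained from $K(a,b,c)$ by deleting at most $a-2$ edges inside $A$ or between $A$ and $B$. The value $c=0$ has to be allowed: for $e=\binom n2$ the only graph is $K_n$, while $c\ge1$ requires non-adjacent pairs between $A$ and $C$. The following conjecture is posed in the paper of F\"uredi and Maleki~\cite{FM}.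

\medskip
\noindent\textbf{Conjecture.} \emph{If $G$ is an $n$-vertex graph with $e>n^2/4$ edges and $\mathrm{Tr}(G)=\mathrm{Tr}(n,e)$, then $G\in\mathcal G(n,e)$.}
\medskip

We prove the conjecture and determine $\mathrm{Tr}(n,e)$ and the extremal graphs. Put
\[
R(n,e)=\max\Big\{bc:\ a\ge2,\ b,c\ge0,\ a+b+c=n,\ \tbinom a2+b(n-b)\ge e\Big\},
\]
where $a,b,c$ are integers; the triple $(n,0,0)$ shows that the set is not empty.

\begin{theorem}\label{thm:main}
Let $n\ge3$ and $n^2/4<e\le\binom n2$, and put $m=\binom n2-e$.
\begin{itemize}
\item[(a)] Every $n$-vertex graph $G$ with $e$ edges and $\mathrm{Tr}(G)=\mathrm{Tr}(n,e)$ belongs to $\mathcal G(n,e)$.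
\item[(b)] $\mathrm{Tr}(n,e)=e-R(n,e)$.
\item[(c)] An $n$-vertex graph $G$ with $e$ edges satisfies $\mathrm{Tr}(G)=\mathrm{Tr}(n,e)$ if and only if $G\in\mathcal G(a,b,c)$ for some $a\ge2$, $b,c\ge0$ with $a+b+c=n$ and $bc=R(n,e)$. If $G$ is extremal, the triple can be chosen so that $b\ge c+1$ and $e=\binom a2+b(n-b)-s$ with $0\le s\le a-2$ and, if $c\ge1$, $s\le b-c-1$. The non-triangular edges of $G$ are then exactly the $bc$ edges between $B$ and $C$.
\item[(d)] Explicitly,
\[
\mathrm{Tr}(n,e)=e-\max_{c}\,c\,(c+\beta_c),\qquad
\beta_c=\left\lfloor\frac{1+\sqrt{1+8\,\bigl(m-c(n-1-c)\bigr)}}2\right\rfloor,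
\]
where the maximum is over the integers $c$ with $0\le c\le\frac{n-3}2$ and $c(n-1-c)\le m$.
\end{itemize}
\end{theorem}

The proof treats the number $m$ of non-adjacent pairs as a budget. The graph $K(a,b,c)$ spends a known amount of it and obtains $bc$ non-triangular edges. To an arbitrary graph $G$ we attach numbers $b$ and $c$ such that $G$ spends at least as much as $K(n-b-c,b,c)$ and has at most $bc$ non-triangular edges. If $G$ is extremal, the part of the budget left over must be too small to pay for a better triple, and every deviation from the structure in Definition~\ref{def:family} turns out to cost at least as much as a better triple.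

Section~\ref{sec:cost} computes the cost of $K(a,b,c)$, and Section~\ref{sec:star} runs the whole argument when the non-triangular edges form a star. Section~\ref{sec:bounds} proves the two bounds for arbitrary graphs, Section~\ref{sec:structure} proves part~(a), and Section~\ref{sec:value} proves parts (b)--(d). Section~\ref{sec:sharp} shows that the hypothesis $e>n^2/4$ cannot be weakened.

\section{Missing pairs and the cost of $K(a,b,c)$}\label{sec:cost}

In Sections~\ref{sec:cost}--\ref{sec:value} the integers $n$, $e$, $m$ are as in Theorem~\ref{thm:main}. We write $\binom x2=x(x-1)/2$ for every integer $x$. A \emph{missing pair} of $G$ is a pair of distinct non-adjacent vertices, and we say that each of the two vertices \emph{misses} the other. An $n$-vertex graph with $e$ edges has $m$ missing pairs. For a graph $G$, let $F=F(G)$ be the graph on $V(G)$ formed by the non-triangular edges of $G$, and let $N_F(x)$ be the set of neighbors of $x$ in $F$. Then $\mathrm{Tr}(G)=e(G)-e(F)$. All that we use about $F$ is the following.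
\begin{itemize}
\item[(F1)] If $uv$ is an edge of $F$ and $w\ne u,v$, then $w$ misses $u$ or $v$ in $G$.
\item[(F2)] For every vertex $x$, the set $N_F(x)$ is independent in $G$.
\item[(F3)] $F$ is triangle-free.
\end{itemize}
Property (F1) is the definition of a non-triangular edge. For (F2), if $y,z\in N_F(x)$ were adjacent in $G$, then $xy$ would lie in the triangle $xyz$. Property (F3) follows from (F2).

For integers $b,c$ define the \emph{cost}
\begin{equation}\label{eq:mudef}
\mu(b,c)=\binom b2+\binom c2+(n-b-c)\,c .
\end{equation}
If $a,b,c\ge0$ and $a+b+c=n$, this is the number of missing pairs of $K(a,b,c)$: the pairs inside $B$, inside $C$, and between $A$ and $C$. We need two other forms of $\mu$, and the price of moving one vertex out of $A$.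

\begin{lemma}\label{lem:cost}
If $a,b,c$ are integers with $a+b+c=n$, then
\begin{equation}\label{eq:forms}
\mu(b,c)=\binom n2-\binom a2-b(n-b)=c(n-1-c)+\binom{b-c}2,
\end{equation}
\begin{equation}\label{eq:moves}
\mu(b,c+1)=\mu(b,c)+(a-1),\qquad \mu(b+1,c)=\mu(b,c)+(b-c).
\end{equation}
\end{lemma}

\begin{proof}
The identity $\binom{x+y}2=\binom x2+\binom y2+xy$ holds for all integers $x,y$. Applied twice, it gives $\binom n2=\binom a2+\binom b2+\binom c2+ab+ac+bc$, and $b(n-b)=ab+bc$; this is the first equality in \eqref{eq:forms}. It also gives $\binom b2=\binom{b-c}2+\binom c2+(b-c)c$, so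
\[
\mu(b,c)=\binom{b-c}2+c(c-1)+(b-c)c+ac=\binom{b-c}2+c(a+b-1),
\]
and $a+b-1=n-1-c$. For \eqref{eq:moves} use $\binom{x+1}2-\binom x2=x$. Replacing $c$ by $c+1$ replaces $a$ by $a-1$ and changes the middle expression in \eqref{eq:forms} by $\binom a2-\binom{a-1}2=a-1$. Replacing $b$ by $b+1$ changes the last expression by $\binom{b-c+1}2-\binom{b-c}2=b-c$.
\end{proof}

Call a triple $(a,b,c)$ of non-negative integers with $a+b+c=n$ \emph{feasible} if $\mu(b,c)\le m$. By \eqref{eq:forms} this means $\binom a2+b(n-b)\ge e$.

\begin{lemma}\label{lem:construction}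
Let $(a,b,c)$ be feasible. Then $a\ge2$, and there is an $n$-vertex graph with $e$ edges and at least $bc$ non-triangular edges.
\end{lemma}

\begin{proof}
If $a\in\{0,1\}$, then $e\le b(n-b)\le n^2/4$, contrary to the hypothesis on $e$. The graph $K(a,b,c)$ has at least $e$ edges, and $bc\le b(n-b)\le n^2/4<e$ of them join $B$ to $C$. So we can delete edges inside $A$ or between $A$ and $B$ until exactly $e$ edges remain. The $bc$ edges between $B$ and $C$ are kept, and they are non-triangular.
\end{proof}

In particular, $R(n,e)$ is the maximum of $bc$ over all feasible triples, and an extremal graph has at least $bc$ non-triangular edges for every feasible triple $(a,b,c)$.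

\section{The case of a star}\label{sec:star}

A \emph{matching} is a set of pairwise disjoint edges, and the \emph{matching number} $\nu(H)$ is the largest size of a matching in $H$. The method is visible when $G$ is extremal and $\nu(F)=1$. We show that $G\in\mathcal G(a,b,1)$ for suitable $a,b$.

Any two edges of $F$ meet. If $uy$ and $uz$ are two of them, an edge avoiding $u$ would have to be $yz$, which (F3) forbids. So the edges of $F$ form a star, with center $u$ and $\Delta\ge1$ leaves.

\emph{What $G$ spends.} Fix a leaf $y$. By (F1) each of the $n-2$ vertices other than $u,y$ misses $u$ or $y$, and by (F2) all pairs among the other $\Delta-1$ leaves are missing. These pairs are distinct, so $m\ge n-2+\binom{\Delta-1}2=\mu(\Delta,1)$ by \eqref{eq:forms}.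

\emph{What $G$ could have obtained.} We have $\mu(1,1)=\mu(2,1)=n-2$: a second non-triangular edge costs no more than the first. So put $b=\max(\Delta,2)\le n-1$ and $a=n-b-1$. The triple $(a,b,1)$ is feasible, hence $a\ge2$ and $\Delta=e(F)\ge b$ by Lemma~\ref{lem:construction}. Thus $\Delta=b\ge2$.

\emph{The slack is small.} Let $s=m-\mu(b,1)\ge0$. By \eqref{eq:moves}, the triple $(a-1,b,2)$ costs $a-1$ more than $(a,b,1)$ and would give $2b>b$ non-triangular edges, so $s\le a-2$. The triple $(a-1,b+1,1)$ costs $b-1$ more and would give $b+1>b$ non-triangular edges, so $s\le b-2$.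

\emph{The structure.} Let $C=\{u\}$, $B=N_F(u)$, and let $A$ consist of the remaining $a$ vertices. By (F1) a vertex of $A$ misses $u$ or misses all of $B$. If some vertex of $A$ were adjacent to $u$, we would count $\binom b2$ missing pairs inside $B$, $b$ at that vertex and one at each other vertex of $A$, so $m\ge\binom b2+b+(a-1)=\mu(b,1)+(b-1)$ by \eqref{eq:mudef}, against $s\le b-2$. Hence $u$ has neighbors only in $B$, and $G$ is $K(a,b,1)$ with $s\le a-2$ edges removed inside $A$ or between $A$ and $B$.

For larger matching number two difficulties appear. The shape of $F$ is not known in advance, so $e(F)$ has to be bounded by other means; and even when the bound is attained, $F$ need not be complete bipartite. Lemma~\ref{lem:upper} deals with the first and Lemma~\ref{lem:common} with the second.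

\section{Two bounds for arbitrary graphs}\label{sec:bounds}

We need parameters of $F$ that can stand in for $b$ and $c$. In $K(a,b,c)$ with $a\ge2$ and $b\ge c\ge1$, every edge inside $A$ lies in a triangle with a vertex of $B$, and every edge between $A$ and $B$ lies in a triangle with a second vertex of $A$. So $F$ is $K_{b,c}$ together with isolated vertices; its matching number is $c$ and its maximum degree is $b$. The last expression in \eqref{eq:forms} fits these parameters: $c(n-1-c)$ is the price of a matching of $c$ non-triangular edges, and $\binom{b-c}2$ is the price of the part of a star that the matching does not cover.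

\begin{lemma}\label{lem:lower}
Let $G$ be a graph with $n$ vertices and $m$ missing pairs, let $M$ be a matching in $F=F(G)$ with $c$ edges and vertex set $U$, and let $x\in V(G)$. Then
\[
m\ \ge\ c(n-1-c)+\binom{|N_F(x)\setminus U|}2 .
\]
\end{lemma}

\begin{proof}
By (F1), each of the $n-2c$ vertices outside $U$ misses an endpoint of each edge of $M$. This gives $c(n-2c)$ missing pairs with exactly one vertex in $U$. For two edges $u_1v_1$ and $u_2v_2$ of $M$, each of $u_2,v_2$ misses one of $u_1,v_1$, so at least two of the four pairs between these edges are missing. This gives $2\binom c2=c(c-1)$ missing pairs inside $U$. By (F2), all pairs inside $N_F(x)\setminus U$ are missing, and they avoid $U$. The three groups are disjoint, and $c(n-2c)+c(c-1)=c(n-1-c)$.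
\end{proof}

For the upper bound on $e(F)$, suppose first that some set $S$ of $c=\nu(F)$ vertices meets every edge of $F$. Then $e(F)\le\Delta c$, where $\Delta$ is the maximum degree. Such a set need not exist, and the bound can fail: the $5$-cycle has $c=\Delta=2$ and five edges. The tool that splits a graph into a part covered by a vertex set and a remainder is the Tutte--Berge formula: for every graph $H$,
\[
\nu(H)=\min_{S\subseteq V(H)}\tfrac12\bigl(|V(H)|+|S|-\mathrm{odd}(H-S)\bigr),
\]
where $\mathrm{odd}(H-S)$ is the number of components of $H-S$ with an odd number of vertices. On the remainder we use Mantel's theorem, which yields at most $c+1$ edges per unit of matching number. The resulting bound has $\max(\Delta,c+1)$ in place of $\Delta$. This loses nothing for our purpose, because $\mu(c,c)=\mu(c+1,c)=c(n-1-c)$ is already paid for by the matching.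

\begin{lemma}\label{lem:upper}
Let $H$ be a triangle-free graph with matching number $c$ and maximum degree $\Delta$, and let $b=\max(\Delta,c+1)$. Then $e(H)\le bc$. If $c\ge1$ and $e(H)=bc$, then there is an independent set $S$ of $c$ vertices that meets every edge of $H$ and in which every vertex has degree exactly $b$.
\end{lemma}

\begin{proof}
Let $S$ attain the minimum in the Tutte--Berge formula, let $K$ run over the components of $H-S$, let $|K|$ be the number of vertices of $K$, and put $t_K=\lfloor|K|/2\rfloor$. Since $|V(H)|=|S|+\sum_K|K|$ and $\sum_K|K|-\mathrm{odd}(H-S)=2\sum_Kt_K$, the formula reads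
\[
c=|S|+\sum_Kt_K .
\]
In particular $t_K\le c$ for all $K$. Every edge of $H$ meets $S$ or lies in a component $K$. At most $\Delta|S|\le b|S|$ edges meet $S$. By Mantel's theorem $e(K)\le\lfloor|K|^2/4\rfloor$, which is $t_K^2$ if $|K|=2t_K$ and $t_K(t_K+1)$ if $|K|=2t_K+1$. Hence
\begin{equation}\label{eq:chain}
e(K)\le t_K(t_K+1)\le t_K(c+1)\le t_Kb,
\end{equation}
and summing gives $e(H)\le b\bigl(|S|+\sum_Kt_K\bigr)=bc$.

Now let $c\ge1$ and $e(H)=bc$, so that equality holds in \eqref{eq:chain} for every $K$. Suppose first that $t_K\ge1$ for some $K$. Since $t_K^2<t_K(t_K+1)$, the first equality forces $|K|=2t_K+1$; the second forces $t_K=c$ and the third $b=c+1$. Then $S=\emptyset$ and every other component has $t=0$, so it is a single vertex. The component $K$ is triangle-free with $2c+1$ vertices and $c(c+1)$ edges, so $K=K_{c,c+1}$ by the equality case of Mantel's theorem. Its side of size $c$ is the required set.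

Otherwise $t_K=0$ for all $K$. Then $|S|=c$, the graph $H-S$ has no edges, and
\[
bc=e(H)\le\sum_{u\in S}\deg_H(u)\le\Delta c\le bc .
\]
So every vertex of $S$ has degree $b$, and $S$ is independent, because an edge inside $S$ would be counted twice in the degree sum and make the first inequality strict.
\end{proof}

The lemma fails for a triangle, which has $c=1$, $b=2$ and three edges.

\section{The structure of an extremal graph}\label{sec:structure}

Throughout this section $G$ is an extremal graph with $n$ vertices and $e$ edges, $F=F(G)$, and $\Delta$ is the maximum degree of $F$. Put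
\begin{equation}\label{eq:params}
c=\nu(F),\qquad b=\max(\Delta,c+1),\qquad a=n-b-c,\qquad s=m-\mu(b,c).
\end{equation}
We call $s$ the \emph{slack}. By \eqref{eq:forms},
\begin{equation}\label{eq:slack}
e=\binom a2+b(n-b)-s .
\end{equation}

\begin{proposition}\label{prop:params}
The numbers in \eqref{eq:params} satisfy:
\begin{itemize}
\item[(i)] $s\ge0$;
\item[(ii)] $(a,b,c)$ is feasible, and $a\ge2$;
\item[(iii)] $e(F)=bc$;
\item[(iv)] $s\le a-2$;
\item[(v)] if $c\ge1$, then $s\le b-c-1$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $M$ be a matching of size $c$ in $F$ with vertex set $U$, and let $x$ be a vertex with $|N_F(x)|=\Delta$. By (F2), each edge of $M$ has at most one endpoint in $N_F(x)$.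

(i) If $b=c+1$, then $\mu(b,c)=c(n-1-c)\le m$ by \eqref{eq:forms} and Lemma~\ref{lem:lower}. Otherwise $b=\Delta>c+1$ and $|N_F(x)\setminus U|\ge b-c\ge1$, so Lemma~\ref{lem:lower} gives $m\ge c(n-1-c)+\binom{b-c}2=\mu(b,c)$.

(ii) By (i) and Lemma~\ref{lem:construction} it suffices to show $a\ge0$. If $b=\Delta$, each edge of $M$ has an endpoint outside $N_F(x)$, these $c$ endpoints are distinct, and so $c\le n-b$. If $b=c+1$, then $a=n-2c-1$ and $2c\le n$, so $a\ge0$ unless $n=2c$. If $n=2c$, Lemma~\ref{lem:lower} gives $m\ge c(c-1)$, so $e\le\binom{2c}2-c(c-1)=c^2=n^2/4$, contrary to the hypothesis on $e$.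

(iii) By (ii), Lemma~\ref{lem:construction} and extremality, $e(F)\ge bc$. By (F3) and Lemma~\ref{lem:upper}, $e(F)\le bc$.

(iv) If $s\ge a-1$, then $\mu(b,c+1)\le m$ by \eqref{eq:moves}, so $(a-1,b,c+1)$ is feasible. Lemma~\ref{lem:construction} then gives a graph with $n$ vertices, $e$ edges and at least $b(c+1)$ non-triangular edges. Since $b\ge1$, this exceeds $bc=e(F)$, contrary to extremality.

(v) If $s\ge b-c$, then $\mu(b+1,c)\le m$ by \eqref{eq:moves}, so $(a-1,b+1,c)$ is feasible, and $(b+1)c>bc=e(F)$ for $c\ge1$. This contradicts extremality in the same way.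
\end{proof}

Let $c\ge1$. By (iii) and Lemma~\ref{lem:upper}, $F$ is an edge-disjoint union of $c$ stars with $b$ edges each, centered at the vertices of an independent set $S$. This alone does not make $F$ complete bipartite: two vertex-disjoint stars $K_{1,b}$ with $b\ge3$ have matching number $2$, maximum degree $b$ and $2b$ edges. To exclude such configurations we return to Lemma~\ref{lem:lower}. The estimate $|N_F(x)\setminus U|\ge b-c$ is tight only if $N_F(x)$ meets every edge of the matching. One failure raises $\binom{b-c}2$ to $\binom{b-c+1}2$, an increase of $b-c$ that the slack cannot cover by~(v). This applies to every maximum matching, and any given edge of $F$ can be placed in one by an exchange.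

\begin{lemma}\label{lem:common}
Let $c\ge1$, and let $S$ be a set of $c$ vertices that is independent in $F$, meets every edge of $F$ and satisfies $|N_F(u)|=b$ for all $u\in S$. Then the sets $N_F(u)$, $u\in S$, are all equal.
\end{lemma}

\begin{proof}
Call a matching of $F$ \emph{full} if it covers every vertex of $S$. A maximum matching has $c$ disjoint edges, each meeting $S$, and $|S|=c$, so it is full. Since $S$ is independent and meets every edge, a full matching has the form $M=\{uy_u:u\in S\}$, where $Y=\{y_u:u\in S\}$ is a set of $c$ vertices disjoint from $S$.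

We first show that $Y\subseteq N_F(x)$ for every full matching $M$ and every $x\in S$. Let $U=S\cup Y$. As $N_F(x)\cap S=\emptyset$, we have $N_F(x)\cap U=N_F(x)\cap Y$. If $Y\not\subseteq N_F(x)$, then $|N_F(x)\setminus U|\ge b-(c-1)$, and Lemma~\ref{lem:lower} with \eqref{eq:forms} gives
\[
m\ge c(n-1-c)+\binom{b-c+1}2=\mu(b,c)+(b-c).
\]
This says $s\ge b-c$ and contradicts Proposition~\ref{prop:params}(v).

Now fix a full matching $M$, and let $u,x\in S$ and $y\in N_F(u)$. If $y\in Y$, then $y\in N_F(x)$. If $y\notin Y$, then $y\notin U$, and replacing $uy_u$ by $uy$ in $M$ gives another full matching, which covers $y$; again $y\in N_F(x)$. So $N_F(u)\subseteq N_F(x)$ for all $u,x\in S$.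
\end{proof}

\begin{proposition}\label{prop:structure}
With the numbers in \eqref{eq:params}, $G\in\mathcal G(a,b,c)$.
\end{proposition}

\begin{proof}
Suppose $c=0$. Then $F$ has no edges, so $b=1$, $a=n-1$, $\mu(b,c)=0$ and $s=m$. Let $B$ consist of any one vertex, let $C=\emptyset$ and let $A$ be the rest. Then $K(n-1,1,0)=K_n$, and $G$ arises from it by deleting $s\le a-2$ edges, each inside $A$ or between $A$ and $B$. So $G\in\mathcal G(n-1,1,0)$.

Suppose $c\ge1$. Take $S$ from Lemma~\ref{lem:upper}, put $C=S$, let $B$ be the common neighborhood given by Lemma~\ref{lem:common}, and let $A=V(G)\setminus(B\cup C)$. Since $S$ is independent in $F$, the sets $B$ and $C$ are disjoint, so $|A|=a$, $|B|=b$, $|C|=c$. Every pair between $B$ and $C$ is an edge of $F$. By (F2), $B$ is independent in $G$, and so is $C$, which is contained in $N_F(y)$ for any $y\in B$.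

It remains to exclude edges between $A$ and $C$. A vertex $w\in A$ cannot have both a neighbor $y\in B$ and a neighbor $u\in C$, by (F1) applied to $yu$. So $w$ misses all of $B$ or all of $C$, and since $b>c$ it forms at least $c$ missing pairs with vertices of $B\cup C$. If some $w_0\in A$ had a neighbor in $C$, it would miss all $b$ vertices of $B$, and by \eqref{eq:mudef}
\[
m\ge\binom b2+\binom c2+(a-1)c+b=\mu(b,c)+(b-c),
\]
contrary to Proposition~\ref{prop:params}(v).

Thus all pairs inside $B$, inside $C$ and between $A$ and $C$ are missing, and no pair between $B$ and $C$ is. The former are the $\mu(b,c)$ missing pairs of $K(a,b,c)$. The other $s=m-\mu(b,c)$ missing pairs of $G$ lie inside $A$ or between $A$ and $B$, and $s\le a-2$ by Proposition~\ref{prop:params}(iv). Hence $G\in\mathcal G(a,b,c)$.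
\end{proof}

Since $a\ge2$, $b,c\ge0$ and $G$ has $n$ vertices and $e$ edges, Proposition~\ref{prop:structure} gives $G\in\mathcal G(n,e)$. This proves Theorem~\ref{thm:main}(a), the conjecture.

\section{The value of $\mathrm{Tr}(n,e)$}\label{sec:value}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $G$ be extremal. By Lemma~\ref{lem:construction}, $e(F)\ge R(n,e)$. By Proposition~\ref{prop:params}(ii) and (iii), $e(F)=bc$ for a feasible triple $(a,b,c)$, so $e(F)\le R(n,e)$. Hence $\mathrm{Tr}(n,e)=e-e(F)=e-R(n,e)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]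
Let $G$ be extremal and take the triple \eqref{eq:params}. Then $b\ge c+1$ by definition, $G\in\mathcal G(a,b,c)$ by Proposition~\ref{prop:structure}, the statements about $s$ are \eqref{eq:slack} and Proposition~\ref{prop:params}(i), (iv), (v), and $bc=e(F)=R(n,e)$ by (iii) and part~(b). In any member of $\mathcal G(a,b,c)$ the $bc$ edges between $B$ and $C$ are non-triangular; as $e(F)=bc$, there are no others. Conversely, if $G\in\mathcal G(a,b,c)$ has $n$ vertices and $e$ edges and $bc=R(n,e)$, then $\mathrm{Tr}(G)\le e-bc=\mathrm{Tr}(n,e)$, so $G$ is extremal.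
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(d)]
By the proof of part~(b), $R(n,e)$ is attained at a feasible triple with $b\ge c+1$, so it is the maximum of $bc$ over such triples. They have $a\ge2$, so $2c+1\le b+c\le n-2$, that is, $c\le\frac{n-3}2$.

Fix an integer $c$ with $0\le c\le\frac{n-3}2$ and write $b=c+\beta$ with $\beta\ge1$. By \eqref{eq:forms} the condition $\mu(b,c)\le m$ reads
\begin{equation}\label{eq:beta}
\binom\beta2\le D,\qquad D=m-c(n-1-c).
\end{equation}
If $D<0$, no $\beta\ge1$ satisfies \eqref{eq:beta}. If $D\ge0$, then \eqref{eq:beta} is $\beta^2-\beta-2D\le0$, and its solutions with $\beta\ge1$ are exactly $1\le\beta\le\beta_c$, where $\beta_c\ge1$ is the integer part of the larger root $\frac12(1+\sqrt{1+8D})$. We must check that these values leave room for $A$. The value $\beta=n-2c-1\ge2$ corresponds to the triple $(1,n-c-1,c)$, which is not feasible by Lemma~\ref{lem:construction}; so this $\beta$ violates \eqref{eq:beta}, and $\beta_c\le n-2c-2$. Hence $(n-2c-\beta_c,\,c+\beta_c,\,c)$ is a feasible triple, and it maximizes $bc$ among the feasible triples with the given $c$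 and $b\ge c+1$. Taking the maximum over $c$ gives $R(n,e)=\max_c c(c+\beta_c)$, and part~(b) completes the proof.
\end{proof}

\begin{example}\label{ex:first}
Let $k=\lfloor n/2\rfloor$ and $e=\lfloor n^2/4\rfloor+1$. Then $\mathrm{Tr}(n,e)=2k+1$, the value for $K(2,k,n-k-2)$, which is $K_{k,n-k}$ with one edge added in the side of size $n-k$. For $n=2k+1$, every feasible triple has $b+c\le2k-1$, so $bc\le k(k-1)$, and $(2,k,k-1)$ is feasible since $1+k(k+1)=e$; thus $\mathrm{Tr}(n,e)=k(k+1)+1-k(k-1)=2k+1$. For $n=2k$, $k\ge2$, a feasible triple with $a=2$ has $1+b(2k-b)\ge k^2+1$, which forces $b=k$ and $bc=k(k-2)$, while a triple with $a\ge3$ has $b+c\le2k-3$ and $bc\le(k-1)(k-2)\le k(k-2)$; thus $\mathrm{Tr}(n,e)=k^2+1-k(k-2)=2k+1$.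
\end{example}

\begin{example}\label{ex:compete}
The maximum in part~(d) can be attained at more than one $c$, and it need not be attained at the largest allowed $c$. Let $n=14$ and $e=69$, so $m=22$. For $c=1,2,3$ the numbers $c(13-c)$ are $12,22,30$, and they increase for $c\le 5$, so $c\in\{0,1,2\}$. We get $\beta_1=\lfloor(1+\sqrt{81})/2\rfloor=5$ and $\beta_2=1$, and $c(c+\beta_c)=6$ in both cases. Both $K(7,6,1)$ and $K(9,3,2)$ have $69$ edges, so both are extremal, with $F$ equal to $K_{6,1}$ and $K_{3,2}$ up to isolated vertices.

Let $n=19$ and $e=139$, so $m=32$. Now $c(18-c)$ equals $17,32,45$ for $c=1,2,3$ and increases for $c\le8$, so again $c\in\{0,1,2\}$. Here $\beta_1=\lfloor(1+\sqrt{121})/2\rfloor=6$ gives $7$ and $\beta_2=1$ gives $6$, so $R(19,139)=7$. The graph $K(14,3,2)$ has $91+48=139$ edges and only six non-triangular edges. It lies in $\mathcal G(19,139)$ and is not extremal, so the condition $bc=R(n,e)$ in part~(c) cannot be dropped.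
\end{example}

\section{The threshold $n^2/4$}\label{sec:sharp}

The hypothesis $e>n^2/4$ entered the proof in Lemma~\ref{lem:construction} and in Proposition~\ref{prop:params}(ii). Without it the parameter $a$ can be too small: for $K_{k,k}$ the rule \eqref{eq:params} gives $c=k$, $b=k+1$, $a=-1$, and for $K_{k,k+1}$ it gives $c=k$, $b=k+1$, $a=0$. For $n\ge5$ the conclusion itself fails at the largest excluded value of $e$.

\begin{proposition}\label{prop:sharp}
Let $n\ge5$ and $H=K_{\lfloor n/2\rfloor,\lceil n/2\rceil}$. Then $\mathrm{Tr}(H)=0=\mathrm{Tr}(n,\lfloor n^2/4\rfloor)$, but $H$ belongs to no family $\mathcal G(a,b,c)$.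
\end{proposition}

\begin{proof}
The graph $H$ is triangle-free and has $\lfloor n^2/4\rfloor$ edges. Suppose $H\in\mathcal G(a,b,c)$ with partition $A\cup B\cup C$. At most $a-2$ pairs inside $A$ or between $A$ and $B$ are missing.

If $b\ge1$, pick $y\in B$ and put $N=a+1$. The $N$ vertices of $A\cup\{y\}$ span at least
\[
\binom N2-(N-3)=\frac{N^2}4+\frac{(N-3)^2+3}4>\frac{N^2}4
\]
edges, so they contain a triangle by Mantel's theorem, which is impossible in $H$.

If $b=0$, the vertices of $C$ are isolated. Since $H$ has no isolated vertices, $c=0$ and $a=n$. Then $H$ has at least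
\[
\binom n2-(n-2)=\frac{n^2}4+\frac{(n-2)(n-4)}4>\frac{n^2}4
\]
edges, a contradiction.
\end{proof}

The condition $n\ge5$ is needed here: $K_{1,2}$ has $2>\binom22$ edges and lies in $\mathcal G(3,0,0)$, and $K_{2,2}$ has $4>\binom32$ edges and lies in $\mathcal G(4,0,0)$.

\begin{thebibliography}{9}

\bibitem{FM}
Zolt\'an F\"uredi and Zeinab Maleki,
\emph{The minimum number of triangular edges and a symmetrization method for multiple graphs},
arXiv:1411.0771 (2014).

\end{thebibliography}
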